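# The Gaussian measure of dilates and the inradius of a convex symmetric set

## 1. A disc in the plane, and balls in high dimension

Write $\gamma_n$ for the standard Gaussian probability measure on $\mathbb R^n$, $\gamma_n(dx)=(2\pi)^{-n/2}e^{-|x|^2/2}dx$. In the plane the measure of a disc is elementary: in polar coordinates, $\gamma_2(B(0,r))=1-e^{-r^2/2}$. Choose $r$ so that the disc $K=B(0,r)$ has measure exactly $\frac12$, that is, $r^2=2\ln2\approx1.386$. Shrinking by a factor $t\in[0,1]$ gives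
$$\gamma_2(tK)=1-2^{-t^2},\qquad \frac{\gamma_2(tK)}{\gamma_2(K)}=2\,(1-2^{-t^2}).$$
For $t=\frac12$ the ratio is about $0.318$, and for $t=\frac1{10}$ about $0.0138$. How fast does it decay? Look at the *local exponent*, the derivative of $\ln\gamma_2(tK)$ with respect to $\ln t$. With $x=t^2$ it equals
$$\frac{2x\ln 2}{2^x-1}.$$
Since $2^x-1$ is convex and vanishes at $0$, $(2^x-1)/x$ is increasing, so the local exponent decreases in $t$. It tends to $2$, the dimension, as $t\to0$, and it equals $2\ln 2=r^2$ at $t=1$. So the local exponent is at least $r^2$ everywhere, and integrating it gives $\gamma_2(tK)\le t^{r^2}\gamma_2(K)$: the decay exponent is at least the square of the radius.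

Now let $K=B(0,r)\subset\mathbb R^n$ with $\gamma_n(K)\le\frac12$. Substituting $x=ty$, and using $e^{-r^2/2}\le e^{-|y|^2/2}$ on $K$,
$$\gamma_n(tK)=t^n(2\pi)^{-n/2}\int_Ke^{-t^2|y|^2/2}dy\le t^n(2\pi)^{-n/2}\,\mathrm{vol}(K)\le t^ne^{r^2/2}\gamma_n(K).$$
Let $\chi^2_n$ denote the law of $|G|^2$ for a standard Gaussian vector $G$ in $\mathbb R^n$. Lemma 4(i) below says $P(\chi^2_n\ge n)<\frac12$. Since $P(\chi_n^2\ge r^2)\ge\frac12$, we get $r^2<n$, hence $t^n\le t^{r^2}$ and
$$\gamma_n(tK)\le(\sqrt e\,t)^{r^2}\gamma_n(K),\qquad 0\le t\le1 .$$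
So for balls of measure at most $\frac12$ the exponent $r^2$ is right, at the price of a constant $\sqrt e$ inside the bracket.

In high dimension some constant greater than $1$ is unavoidable. If $\gamma_n(K)=\frac12$, $n\ge3$, and $f_n$ is the density of $\chi^2_n$, then $\gamma_n(tK)=P(\chi^2_n\le t^2r^2)$, so the local exponent at $t=1$ is $4r^2f_n(r^2)$. Below we prove $f_n\le\frac1{2\sqrt{\pi(n-2)}}$, so the local exponent at $t=1$ is at most $2n/\sqrt{\pi(n-2)}$. This is of order $\sqrt n$, while $r^2$ will turn out to be close to $n$. The exponent $r^2$ is not visible at $t=1$; it builds up as $t$ decreases.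

What replaces the radius if $K$ is not a ball? Multiplying the disc by $\mathbb R^{n-2}$ changes none of the measures above, so the ambient dimension is not the right quantity. The largest centered ball inside the set is unchanged by this operation. We ask whether this ball alone, together with $\gamma_n(K)\le\frac12$, controls the decay for every convex symmetric set.

## 2. Decay with exponent $\kappa w(K)^2$: the statements

**Definition.** For a convex symmetric set $K\subset\mathbb R^n$ (symmetric means $K=-K$), the inradius is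
$$w(K)=\sup\{r>0\colon B(0,r)\subset K\},$$
where $B(0,r)$ is the Euclidean ball of radius $r$ centered at the origin.

So $w(K)$ is half the width of $K$. For the cube $[-s,s]^n$ and for the slab $[-s,s]\times\mathbb R^{n-1}$ it is $s$; for an ellipsoid it is the smallest semi-axis. If no ball fits, we set $w(K)=0$.

The question is the following conjecture, from Rafał Latała and Krzysztof Oleszkiewicz, "Small ball probability estimates in terms of width", arXiv:math/0501268 (2005).

**Conjecture.** For any $\kappa\in(0,1)$ there exist positive constants $C=C(\kappa)$ and $w_0=w_0(\kappa)$ such that for any $n$ and any convex symmetric set $K$ in $\mathbb R^n$ with $\gamma_n(K)\le\frac12$ and $w(K)\ge w_0$ we have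
$$\forall_{0\le t\le1}\quad\gamma_n(tK)\le(Ct)^{\kappa w^2(K)}\gamma_n(K).$$

Two inequalities of this kind are given as known, for every convex symmetric $K$ with $\gamma_n(K)\le\frac12$ and $w=w(K)$. The first is $\gamma_n(tK)\le t^{\frac{\ln2}8w^2}\gamma_n(K)$ for $0\le t\le\frac12$. The second is
$$\gamma_n(sK)\le(2s)^{w^2/4}\gamma_n(K),\qquad s\in[0,1],\tag{1}$$
so the conjectured inequality is known for $\kappa=\frac14$, with $C=2$. We shall prove that the conjecture is true, and more.

**Theorem 1.** Let $K\subset\mathbb R^n$ be convex symmetric, $\gamma_n(K)\le\frac12$, $w=w(K)$, $c:=\frac1{\sqrt{2\pi}}$. If $w>c$, put $b=1-c/w$. Then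
$$\gamma_n(tK)\le\Big(\frac{e^{3/2}\,t}b\Big)^{(w-c)^2}\gamma_n(K),\qquad0\le t\le1 .$$
Consequently, for $\kappa\in(0,1)$ and $w\ge\frac c{1-\sqrt\kappa}$: $\ \gamma_n(tK)\le(e^{3/2}\kappa^{-1/2}t)^{\kappa w^2}\gamma_n(K)$ for all $0\le t\le1$. So the conjecture holds, with $w_0(\kappa)=\frac1{\sqrt{2\pi}(1-\sqrt\kappa)}$ and $C(\kappa)=e^{3/2}/\sqrt\kappa$.

**Theorem 2.** There is a universal $C$ (e.g. $C=e^{205}$) such that for all $n$ and all convex symmetric $K\subset\mathbb R^n$ with $\gamma_n(K)\le\frac12$,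
$$\gamma_n(tK)\le(Ct)^{w(K)^2}\gamma_n(K),\qquad0\le t\le1 .$$

**Proposition 3.** For $\kappa>1$ the statement of the conjecture is false for every choice of $C,w_0$. In Theorem 2 necessarily $C\ge\sqrt e$.

Throughout we may assume $0<w<\infty$ and $K$ closed. Indeed, if $w=0$ then $K$ has empty interior (if $x$ is an interior point then so is $-x$, hence so is $0$), so $\gamma_n(K)=0$ and there is nothing to prove. Also $w<\infty$ because $K\ne\mathbb R^n$. The boundary of a convex set is a null set, and taking the closure does not change $w$. When $w>0$, $\gamma_n(K)>0$; the case $t=0$ is trivial. We use $\Phi$ and $\varphi$ for the one-dimensional Gaussian distribution function and density, and $G$ for a standard Gaussian vector.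

## 3. Balls rule out every exponent above $w^2$

*Proof of Proposition 3.* Let $K=B(0,r_n)$ with $\gamma_n(K)=\frac12$, so that $r_n^2$ is the median of $\chi^2_n$. By the law of large numbers $\chi_n^2/n\to1$ in probability, hence $r_n^2/n\to1$ and $w(K)=r_n\to\infty$.

**Step 1: exponents $\kappa>1$.** For fixed $n$, $\gamma_n(tK)\sim c_nt^n$ as $t\to0$, with $c_n=(2\pi)^{-n/2}\mathrm{vol}(K)>0$. Given $\kappa>1$, $C$ and $w_0$, choose $n$ so large that $r_n\ge w_0$ and $\kappa r_n^2>n$. The inequality $\gamma_n(tK)\le\frac12(Ct)^{\kappa r_n^2}$ then fails as $t\to0$, since its right side is $o(t^n)$.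

**Step 2: the constant for $\kappa=1$.** The unit ball has volume $\pi^{n/2}/\Gamma(\frac n2+1)$, and on $tK$ the Gaussian density is at least $(2\pi)^{-n/2}e^{-t^2r_n^2/2}$, so
$$\gamma_n(tK)\ge\frac{(r_n^2/2)^{n/2}}{\Gamma(\frac n2+1)}\,t^ne^{-t^2r_n^2/2}.$$
By Stirling, $\ln\Gamma(\frac n2+1)=\frac n2\ln\frac n2-\frac n2+O(\ln n)$. Hence $\frac1n\ln$ of the right side equals $\frac12\ln\frac{r_n^2}n+\frac12+\ln t-\frac{t^2r_n^2}{2n}+o(1)$, which tends to $\ln t+\frac12-\frac{t^2}2$ for fixed $t$. If Theorem 2 holds with the constant $C$, then $\frac1n\ln\gamma_n(tK)\le\frac{r_n^2}n\ln(Ct)+\frac1n\ln\frac12\to\ln(Ct)$. So $\ln t+\frac12-\frac{t^2}2\le\ln(Ct)$, and letting $t\to0$ gives $C\ge\sqrt e$. $\blacksquare$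

## 4. The local exponent as a trace

Fix $K$ and put, for $t=e^s>0$,
$$f(s)=\ln\gamma_n(e^sK),\qquad\mu_t=\gamma_n(\,\cdot\mid tK),\quad X\sim\mu_t,\quad A=A_t=\mathrm{Cov}(X).$$
By symmetry $EX=0$, so $E|X|^2=\operatorname{tr}A$. The local exponent at $t$ is $f'(\ln t)$. To compute it, write
$$\gamma_n(e^sK)=(2\pi)^{-n/2}e^{ns}\int_Ke^{-e^{2s}|y|^2/2}dy .$$
Differentiation under the integral is allowed, since for $s$ in a compact interval the integrand and its $s$-derivatives are dominated by integrable functions. Note that $e^sy$, with $y$ distributed on $K$ with density proportional to $e^{-e^{2s}|y|^2/2}$, has law $\mu_t$. One derivative gives $f'(s)=n-E|X|^2$. A second one gives $\frac d{ds}E|X|^2=2E|X|^2-E|X|^4+(E|X|^2)^2$. Thus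
$$f'(s)=n-E|X|^2=\operatorname{tr}(I-A_t),\qquad-f''(s)=2E|X|^2-\mathrm{Var}|X|^2=:\eta(s).\tag{2}$$

The B-theorem of Cordero-Erausquin, Fradelizi and Maurey (J. Funct. Anal. 2004) says that $f$ is concave, i.e. $\eta\ge0$; it will also be reproved within Lemma 3. So the local exponent can only increase as $t$ decreases, as we saw for the disc.

For a ball of radius $r$ with $\gamma_n(K)\le\frac12$, formula (2) shows the build-up at once: $|X|\le tr$ and $r^2<n$, so $f'(\ln t)\ge n-t^2r^2\ge(1-t^2)r^2$.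

## 5. Isoperimetry and concavity stop at $w^2/4$

Recall Gaussian isoperimetry (Sudakov–Tsirelson, Borell): for Borel $E\subset\mathbb R^n$ with open enlargement $E_r=\{x:\mathrm{dist}(x,E)<r\}$, one has $\gamma_n(E_r)\ge\Phi(\Phi^{-1}(\gamma_n(E))+r)$. How does it see the inradius? By convexity, for $h>0$,
$$tK+ht\{|z|<w\}\subset(1+h)tK,\qquad tK+(1-t)\{|z|<w\}\subset K.\tag{3}$$
Let $p=\gamma_n(tK)$ and $\theta=-\Phi^{-1}(p)$. The first inclusion gives $\gamma_n((1+h)tK)\ge\Phi(\Phi^{-1}(p)+htw)$, with equality at $h=0$. Comparing derivatives at $h=0$,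
$$f'(\ln t)\ge tw\,\frac{\varphi(\theta)}{\Phi(-\theta)}.\tag{4}$$
The second inclusion gives $\Phi^{-1}(p)+(1-t)w\le\Phi^{-1}(\gamma_n(K))\le0$, i.e. $\theta\ge(1-t)w$. Since $\varphi(\theta)\ge\theta\,\Phi(-\theta)$ for $\theta>0$, for $0<t<1$
$$f'(\ln t)\ge t(1-t)w^2 .$$
The best value is at $t=\frac12$. Since $f'$ is nonincreasing, $f'(s)\ge w^2/4$ for $s\le-\ln2$, and therefore $f(\ln s)\le f(-\ln 2)+\frac{w^2}4\ln(2s)\le f(0)+\frac{w^2}4\ln(2s)$ for $s\le\frac12$. For $s\ge\frac12$ the inequality (1) is trivial. So we have recovered (1).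

The argument stops because of the product $t(1-t)$, which never exceeds $\frac14$. The factor $(1-t)w$ is a distance: it separates $tK$ from the complement of $K$. The factor $tw$ is a speed: it is the rate at which the boundary of $tK$ is pushed outward, and it is bounded below only by the ball of radius $tw$ inside $tK$. When $t$ is small the distance is nearly all of $w$, but the speed bound is worthless. For a ball the true local exponent is at least $(1-t^2)w^2$, so the loss is in the method. We want a lower bound for $f'(\ln t)$ in which the distance $(1-t)w$ appears *squared* and the speed does not appear at all.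

By (2), $f'(\ln t)=E|G|^2-E|X|^2$ is a difference of second moments of $\gamma_n$ and $\mu_t$. A squared distance appears if we couple the two measures: let $G\sim\gamma_n$ and $X\sim\mu_t$ be defined together. By (3), $|G-X|<(1-t)w$ forces $G\in K$. As $P(G\notin K)\ge\frac12$, *every* coupling must displace $G$ by at least $(1-t)w$ with probability at least $\frac12$. It remains to find a coupling with $E|G-X|^2\le f'(\ln t)$.

## 6. A contraction of $\gamma_n$ onto $\gamma_n(\,\cdot\mid tK)$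

Recall that for a probability density on $\mathbb R^n$ there is a $\gamma_n$-a.e. unique map of the form $\nabla\phi$, $\phi$ convex, which pushes $\gamma_n$ to it: the Brenier map. Caffarelli's contraction theorem (Comm. Math. Phys. 214 (2000)) says that if the density is $e^{-W}$ with $W$ smooth and $D^2W\ge I$, this map is 1-Lipschitz.

In dimension one this can be seen by hand, even for a truncated Gaussian. The increasing odd map from $\gamma_1$ to $\gamma_1(\cdot\mid[-s,s])$ solves $\Phi(T(x))-\frac12=(2\Phi(s)-1)(\Phi(x)-\frac12)$. Hence $|T(x)|\le|x|$, and $T'(x)=(2\Phi(s)-1)\varphi(x)/\varphi(T(x))\le1$.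

**Step 1: smooth approximations of $\mu_t$.** We need these to apply theorems about smooth densities. Let $L=tK$ and
$$W_k=\tfrac{|x|^2}2+U_k+\mathrm{const},$$
where $U_k$ is the mollification of $k\,\mathrm{dist}(x,L)^2$ by an even smooth kernel supported in $B(0,1/k)$, and the constant makes $e^{-W_k}$ a probability density. The function $\mathrm{dist}(x,L)^2$ is even and convex, with gradient $2(x-\pi_L(x))$, where $\pi_L$ is the nearest-point projection; this gradient is 2-Lipschitz. So $W_k$ is smooth, even, and $I\le D^2W_k\le(1+2k)I$. By convexity and evenness of the kernel, Jensen gives $U_k\ge k\,\mathrm{dist}(\cdot,L)^2$, and $U_k=0$ at points of $L$ at distance greater than $1/k$ from $\partial L$. Hence $e^{-U_k}\to1_L$ off the null set $\partial L$. Since $e^{-|x|^2/2-U_k}\le e^{-|x|^2/2}$, dominated convergence shows that the normalizing constants, all moments, and all integrals of bounded continuous functions against $e^{-W_k}dx$ converge to those of $\mu_t$.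

**Step 2: passage to the limit.** The purpose is a contraction onto $\mu_t$ itself. Let $T_k=\nabla\phi_k$ be the Brenier map from $\gamma_n$ to $e^{-W_k}dx$, with $\phi_k(0)=0$. It is 1-Lipschitz. The map $x\mapsto-T_k(-x)$ is also the gradient of a convex function and pushes $\gamma_n$ to the same even density, so by uniqueness $T_k$ is odd. Hence $T_k(0)=0$, $|T_k(x)|\le|x|$, and by Arzelà–Ascoli a subsequence converges locally uniformly to a map $T$, which is odd and 1-Lipschitz. Along it, $\phi_k(x)=\int_0^1\langle T_k(rx),x\rangle dr$ converges locally uniformly to a convex function $\phi$, and since the gradients converge locally uniformly, $\nabla\phi=T$. For bounded continuous $g$, $Eg(T(G))=\lim Eg(T_k(G))=\int g\,d\mu_t$. So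
$$T(G)\sim\mu_t,\qquad T(G)\in tK\ \text{a.s.}$$

**Step 3: the derivative of $T$.** We need that $DT$ is a.e. symmetric with $0\le DT\le I$, and that $x\mapsto x-T(x)$ is 1-Lipschitz. Being Lipschitz, $T$ is differentiable a.e., with a.e. derivative equal to its weak derivative, and the weak derivative is the Hessian of $\phi$, hence symmetric. Monotonicity $\langle T(x)-T(y),x-y\rangle\ge0$ gives $DT\ge0$, and the Lipschitz bound gives $DT\le I$. Finally, a mollification of $x-T(x)$ has derivative equal to an average of matrices between $0$ and $I$, hence is 1-Lipschitz; let the mollification parameter tend to $0$.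

## 7. The displacement of $T$ is controlled by the local exponent

**Lemma 1.** $A\le I$, and for every orthogonal projection $P$: $\ E|P(G-T(G))|^2\le\operatorname{tr}P(I-A)$. In particular $E|G-T(G)|^2\le f'(\ln t)$.

*Proof.* We compare $A$ and $E\,DT$ on the diagonal. Take any orthonormal basis; $\gamma_n$ is rotation invariant, so we may compute in its coordinates. Put $M_{ii}=E\,\partial_iT_i(G)$; Gaussian integration by parts gives $M_{ii}=E\,G_iT_i(G)$. As $DT$ is symmetric, $|\nabla T_i|^2=\sum_j(\partial_jT_i)(\partial_iT_j)=((DT)^2)_{ii}$. Since $ET_i=0$, the Gaussian Poincaré inequality $\mathrm{Var}\,g(G)\le E|\nabla g(G)|^2$ and $(DT)^2\le DT\le I$ give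
$$A_{ii}=ET_i^2\le E|\nabla T_i|^2=E\big((DT)^2\big)_{ii}\le E(DT)_{ii}=M_{ii}\le1 .$$
The basis was arbitrary, so $A\le I$. Moreover
$$E(G_i-T_i)^2=1+A_{ii}-2M_{ii}\le1-A_{ii}.$$
Choose a basis adapted to the range of $P$ and sum over the basis vectors in the range. With $P=I$, (2) gives the last claim. $\square$

Together with the remark on couplings this already improves on $\frac14$. If $F(x)=|x-T(x)|$, then $P(F(G)\ge(1-t)w)\ge\frac12$, so $f'(\ln t)\ge EF^2\ge\frac12(1-t)^2w^2$. Since $\int_t^1(1-u)^2\frac{du}u=\ln\frac1t-\frac32+2t-\frac{t^2}2\ge\ln\frac1t-\frac32$, integration gives $\gamma_n(tK)\le(e^{3/2}t)^{w^2/2}\gamma_n(K)$. The factor $\frac12$ is lost because we used Markov's inequality as if $F$ could vanish half of the time. But $F$ is 1-Lipschitz, so it cannot fall far below a value that it exceeds with probability $\frac12$.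

**Lemma 2.** If $\gamma_n(K)\le\frac12$, then $f'(\ln t)\ge\big((1-t)w-c\big)_+^2$ for $0<t<1$, where $c=\frac1{\sqrt{2\pi}}$.

*Proof.* **Step 1: $F$ is large half of the time.** Put $F(x)=|x-T(x)|$ and $a=(1-t)w$. If $F(G)<a$, then a.s. $G=T(G)+(G-T(G))\in tK+(1-t)\{|z|<w\}\subset K$ by (3). Hence $P(F<a)\le\frac12$, i.e. $P(F\ge a)\ge\frac12$.

**Step 2: $F$ is rarely much smaller than $a$.** By Step 3 of Section 6, $F$ is 1-Lipschitz. If $x$ is at distance less than $r$ from $\{F\ge a\}$, then $F(x)>a-r$. By isoperimetry, $P(F<a-r)\le1-\Phi(r)$ for $r>0$. Therefore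
$$E(a-F)_+=\int_0^\infty P(F<a-r)\,dr\le\int_0^\infty(1-\Phi(r))\,dr=\int_0^\infty x\varphi(x)\,dx=c .$$

**Step 3: conclusion.** Since $a-F\le(a-F)_+$, $EF\ge a-c$. By Lemma 1, $f'(\ln t)\ge EF^2\ge(EF)^2$, and $EF\ge(a-c)_+$ because $F\ge0$. $\square$

## 8. Integrating the local exponent: proof of Theorem 1

Let $w>c$, $v=w-c=wb$ with $b=1-c/w$.

**Step 1: the bound with exponent $v^2$.** We integrate Lemma 2. Note that $(1-u)w-c=w(b-u)$, and that $f'\ge0$ everywhere by Lemma 1. For $0<t\le b$,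
$$\ln\frac{\gamma_n(K)}{\gamma_n(tK)}=\int_t^1f'(\ln u)\frac{du}u\ge w^2\int_t^b\frac{(b-u)^2}u\,du=w^2\Big[b^2\ln\frac bt-\frac32b^2+2bt-\frac{t^2}2\Big].$$
Since $2bt-\frac{t^2}2\ge0$ for $t\le b$ and $w^2b^2=v^2$,
$$\ln\frac{\gamma_n(K)}{\gamma_n(tK)}\ge v^2\Big(\ln\frac bt-\frac32\Big),\qquad0<t\le b.\tag{5}$$
Exponentiating gives $\gamma_n(tK)\le(e^{3/2}t/b)^{v^2}\gamma_n(K)$ for $t\le b$. For $t>b$ the base $e^{3/2}t/b$ exceeds $1$ and the claim is trivial, because $tK\subset K$.

**Step 2: from $v^2$ to $\kappa w^2$.** Let $\kappa\in(0,1)$ and $w\ge c/(1-\sqrt\kappa)$. Then $w>c$, $b\ge\sqrt\kappa$, and $v^2=b^2w^2\ge\kappa w^2$. If $e^{3/2}\kappa^{-1/2}t\le1$, then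
$$\Big(\frac{e^{3/2}t}b\Big)^{v^2}\le(e^{3/2}\kappa^{-1/2}t)^{v^2}\le(e^{3/2}\kappa^{-1/2}t)^{\kappa w^2},$$
the second inequality because the base is at most $1$ and the exponent decreases. If $e^{3/2}\kappa^{-1/2}t>1$, the inequality is trivial. $\blacksquare$

This proves the conjecture. Concavity of $f$ was not used.

## 9. What separates $(w-c)^2$ from $w^2$

Suppose $w\ge2c$ and compare (5) with the bound wanted in Theorem 2. The deficit is $(w^2-v^2)\ln\frac1t\le2cw\ln\frac1t$, up to terms $O(w^2)$ that can be absorbed into $C$. So (5) already gives exponent $w^2$ as long as $\ln\frac1t=O(w)$. What is missing is the range of smaller $t$, and there it suffices to know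
$$f'(-S)\ge w^2\quad\text{for some }S=O(w),\tag{6}$$
since concavity then gives $f'\ge w^2$ on $(-\infty,-S]$.

For a bounded $K$ it is clear that $f'(s)\to n$ as $s\to-\infty$, by (2), and $n>w^2$ by Section 1; but the scale at which this happens depends on $K$, while (6) must not. The plan for (6) is as follows. At $t_1$ of order $w^{-2}$, Lemma 2 gives $f'(\ln t_1)\ge w^2-O(w)$. If (6) failed, $f'$ would increase by only $O(w)$ over an interval of length proportional to $w$, so $\eta=-f''$ would be small somewhere in it. We shall show that small $\eta$ forces the eigenvalues of $A$ to be close to $0$ or $1$ in a summable sense, with no dependence on dimension. Then $\operatorname{tr}(I-A)$ is close to an integer $m$, and $\mu_t$ behaves as in the model case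
$$K=B^m(0,r)\times\mathbb R^{n-m},\quad t\to0:\qquad A_t\to\begin{pmatrix}0&0\\0&I\end{pmatrix},\qquad f'\to m .$$
In the model $\gamma_n(K)\le\frac12$ means $P(\chi^2_m\ge r^2)\ge\frac12$, so $w^2=r^2<m$. We need to run this comparison with small errors. This requires a quantitative form of $\eta\ge0$ (Section 10) and a margin in $P(\chi_m^2\ge m)<\frac12$ (Section 11).

## 10. Small $\eta$ forces the covariance to be close to a projection

**Lemma 3.** For $X\sim\mu_t$ with covariance $A$: $\ \operatorname{tr}(A-A^2)\le3\big(2\operatorname{tr}A-\mathrm{Var}|X|^2\big)=3\eta$.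

By Section 6, Step 1, the moments of $e^{-W_k}dx$ converge to those of $\mu_t$, and both sides of the inequality are functions of moments. So it suffices to treat $\mu=e^{-W}dx$ with $W$ smooth, even, $I\le D^2W\le\Lambda I$, with $X\sim\mu$, $A=\mathrm{Cov}(X)$ and $\eta:=2\operatorname{tr}A-\mathrm{Var}|X|^2$.

**The operator $L$.** Let $L=\Delta-\nabla W\cdot\nabla$. We use standard facts (Bakry–Gentil–Ledoux, *Analysis and Geometry of Markov Diffusion Operators*, Ch. 3–4). First, $L$ is essentially self-adjoint on $C_c^\infty$ in $L^2(\mu)$, with form domain $H^1(\mu)$, and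
$$E\langle\nabla g,\nabla\ell\rangle=E[g(-L)\ell],\qquad g\in H^1(\mu),\ \ell\in D(L).\tag{7}$$
Second, Poincaré: $\mathrm{Var}\,g\le E|\nabla g|^2$ for $g\in H^1(\mu)$, so $-L\ge1$ on mean-zero functions. Third, Bochner:
$$E(L\ell)^2=E|D^2\ell|^2+E\langle D^2W\,\nabla\ell,\nabla\ell\rangle\ge E|D^2\ell|^2+E|\nabla\ell|^2,\tag{8}$$
where $|\cdot|$ is the Hilbert–Schmidt norm for matrices. For $\ell\in C_c^\infty$ this follows from $\partial_iL\ell=L\partial_i\ell-\sum_jW_{ij}\partial_j\ell$, since $E(L\ell)^2=-E\langle\nabla\ell,\nabla L\ell\rangle$. If $\ell\in D(L)$, choose $\ell_k\in C_c^\infty$ with $\ell_k\to\ell$, $L\ell_k\to L\ell$ in $L^2(\mu)$. Inequality (8) for $\ell_k-\ell_l$ shows that $\nabla\ell_k$ and $D^2\ell_k$ are Cauchy. Hence the components of $\nabla\ell$ lie in $H^1(\mu)$ and the inequality in (8) holds for $\ell$.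

So $(-L)^{-1}$ is defined on mean-zero functions in $L^2(\mu)$, with mean-zero values in $D(L)$. As $W$ is even, $L$ commutes with $x\mapsto-x$, so $(-L)^{-1}$ preserves parity. A mean-zero $g$ has a spectral measure $z_g$ on $[1,\infty)$, with $E[g\,\psi(-L)g]=\int\psi\,dz_g$; for $g\in H^1(\mu)$, $E|\nabla g|^2=\int\lambda\,dz_g$.

For orientation take $\mu=N(0,\alpha)$ on $\mathbb R$, $0<\alpha\le1$. Here $L\ell=\ell''-\frac x\alpha\ell'$, so $x$ is an eigenfunction of $-L$ with eigenvalue $\frac1\alpha$ and $x^2-\alpha$ one with eigenvalue $\frac2\alpha$. We have $A=\alpha$, $\mathrm{Var}X^2=2\alpha^2$, $\eta=2\alpha(1-\alpha)$, so Lemma 3 holds with $\operatorname{tr}(A-A^2)=\eta/2$. In this example the objects used below are $h=x^2-\alpha$, $u=\frac\alpha2h$, $Z=\alpha x$, $Y=\alpha^2x$, $B=\alpha^2$. When $\eta$ is small, all of the comparisons $X\approx Z\approx Y\approx BX$ hold up to small $L^2$ errors; the proof shows this in general. Then both $|B|^2$ and $\operatorname{tr}(BA)$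 are approximately $\operatorname{tr}A$, and expanding $0\le|B-A|^2$ leaves $\operatorname{tr}(A-A^2)\lesssim0$.

*Proof of Lemma 3.* Write $\|\cdot\|$ for $L^2(\mu)$ norms of vector or matrix fields, $(DV)_{ij}=\partial_jV_i$ for a vector field $V$, and $X$ for the identity field. All polynomials lie in $H^1(\mu)$, since $e^{-W}$ has Gaussian decay.

**Step 1: a gradient field $Z$ close to $X$.** Let $h=|x|^2-E|X|^2$, $u=(-L)^{-1}h$ and $Z=\nabla u$. Then $u$ is even, and $Z$ is odd, hence mean zero, with components in $H^1$. By (7) and $\nabla h=2x$,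
$$2E\langle X,Z\rangle=E\langle\nabla h,\nabla u\rangle=\mathrm{Var}\,h=2\operatorname{tr}A-\eta.\tag{9}$$
Put
$$a^2=\|X-Z\|^2=\operatorname{tr}A-2E\langle X,Z\rangle+\|Z\|^2=\|Z\|^2-\operatorname{tr}A+\eta.\tag{10}$$
Bochner (8) for $u$ gives $\mathrm{Var}\,h=E(Lu)^2\ge\|DZ\|^2+\|Z\|^2$, so by (9) and (10)
$$\delta:=\|DZ\|^2-\|Z\|^2\le\mathrm{Var}\,h-2\|Z\|^2=2\operatorname{tr}A-\eta-2(a^2+\operatorname{tr}A-\eta)=\eta-2a^2.\tag{11}$$
By Poincaré for the $Z_i$, $\delta\ge0$. Hence $\eta\ge2a^2\ge0$, which, after passing to the limit, reproves the B-theorem.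

**Step 2: a linear field $BX$ close to $Z$.** Small $\delta$ means near-equality in Poincaré for the $Z_i$; we deduce that $Z$ is almost linear. Let $z$ be the sum of the spectral measures of the $Z_i$, so that $\|Z\|^2=\int dz$, $\delta=\int(\lambda-1)\,dz$. Put
$$\rho:=\int\Big(1-\frac1\lambda\Big)dz\le\delta,$$
the inequality because $\frac{\lambda-1}\lambda\le\lambda-1$ for $\lambda\ge1$. Let
$$Y_i=(-L)^{-1}Z_i,\quad B=E\,DY\ (B_{ij}=E\,\partial_jY_i),\quad e=Y-BX,\quad d=\|De\|^2=\|DY-B\|^2 .$$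
We collect seven facts.

1. $\|DY\|^2=\sum_iE[Y_i(-L)Y_i]=E\langle Y,Z\rangle=\int\lambda^{-1}dz=\|Z\|^2-\rho$, by (7).
2. $\sum_i\|D^2Y_i\|^2\le\|Z\|^2-\|DY\|^2=\rho$, by Bochner (8) for each $Y_i$, as $LY_i=-Z_i$.
3. $d\le\rho$: apply Poincaré to each $\partial_jY_i\in H^1$, sum, and use fact 2.
4. $\|e\|^2\le d\le\rho$: $Y$ is odd, so $e$ is odd and mean zero, and Poincaré applies.
5. $|B|^2=\|DY\|^2-\|DY-B\|^2=\|Z\|^2-\rho-d$, because $B$ is the mean of $DY$.
6. $E\langle e,Z\rangle=E\langle e,-LY\rangle=E\langle De,DY\rangle=E\langle De,De+B\rangle=d$, by (7), as $E\,De=0$.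
7. $E\langle Z-Y,Z\rangle=\rho$, and $\|Z-Y\|^2=\int(1-\frac1\lambda)^2dz\le\rho$.

Since $Z-BX=(Z-Y)+e$, facts 4, 6, 7 give
$$E\langle Z-BX,Z\rangle=\rho+d,\qquad\|Z-BX\|\le2\sqrt\rho.\tag{12}$$

**Step 3: the trace of $BA$.** We need it for the cross term in $|B-A|^2$. As $BX=Z-(Z-BX)$ and $X=Z+(X-Z)$, (9) and (12) give
$$\begin{aligned}\operatorname{tr}(BA)=E\langle BX,X\rangle&=E\langle Z,X\rangle-E\langle Z-BX,Z\rangle-E\langle Z-BX,X-Z\rangle\\&=\operatorname{tr}A-\tfrac\eta2-\rho-d-E\langle Z-BX,X-Z\rangle.\end{aligned}$$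

**Step 4: expanding $|B-A|^2$.** As $A$ is symmetric, $|B-A|^2=|B|^2-2\operatorname{tr}(BA)+\operatorname{tr}A^2$. Insert fact 5 with $\|Z\|^2=a^2+\operatorname{tr}A-\eta$ from (10), and Step 3; the terms in $\eta$ cancel:
$$0\le|B-A|^2=-\operatorname{tr}(A-A^2)+a^2+\rho+d+2E\langle Z-BX,X-Z\rangle .$$
With $d\le\rho$, (12), $\|X-Z\|=a$ and Cauchy–Schwarz, then $4a\sqrt\rho\le4a^2+\rho$, then $\rho\le\delta$ and (11),
$$\operatorname{tr}(A-A^2)\le a^2+2\rho+4a\sqrt\rho\le5a^2+3\rho\le5a^2+3(\eta-2a^2)\le3\eta.\qquad\square$$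

## 11. $\chi^2$ tails at the mean

Let $\bar F_m(b)=P(\chi_m^2\ge b)$, $m\ge1$. We need three things: a margin below $\frac12$ at $b=m$, stability when $b$ moves, and stability when the Gaussian is shifted.

**Lemma 4.**
(i) $\bar F_m(m)\le\frac12-\frac{0.15}{\sqrt m}$.
(ii) $\bar F_m(m-y)\le\bar F_m(m)+\frac{2y}{\sqrt m}$ for $y\ge0$.
(iii) For $z\in\mathbb R^m$, $b\in\mathbb R$ and $G_1$ standard Gaussian in $\mathbb R^m$: $P(|G_1-z|^2\ge b)\le\bar F_m(b)+\frac{|z|^2}{\sqrt m}$.

For example, $\bar F_2(2)=e^{-1}\approx0.368$, while $\frac12-\frac{0.15}{\sqrt2}\approx0.394$.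

*Proof.* We use Stirling's bounds $\sqrt{2\pi x}\,x^xe^{-x}\le\Gamma(x+1)\le\sqrt{2\pi x}\,x^xe^{-x}e^{1/(12x)}$ for $x>0$.

**Step 1: part (i), two integrals.** We write the two tails over a common variable. Let $x=\frac m2$ and let $R$ have density $r^{x-1}e^{-r}/\Gamma(x)$ on $(0,\infty)$, so $\chi^2_m\sim2R$ and $\bar F_m(m)=P(R>x)$. Let $\psi(u)=u-\ln(1+u)$ and $c_x=x^xe^{-x}/\Gamma(x)$. The substitution $r=x(1+u)$ turns the law of $R$ into $c_xe^{-x\psi(u)}\frac{du}{1+u}$ on $u>-1$. Since $\psi'(u)=\frac u{1+u}$, the substitution $p=\psi(u)$ gives $\frac{du}{1+u}=\frac{dp}u$, on each of the half-lines $u>0$ and $-1<u<0$, where $\psi$ is monotone with range $(0,\infty)$. Writing $\psi(\beta)=\psi(-\alpha)=p$ with $\beta>0$, $\alpha\in(0,1)$,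
$$P(R>x)=c_x\int_0^\infty e^{-xp}\frac{dp}{\beta(p)},\qquad P(R<x)=c_x\int_0^\infty e^{-xp}\frac{dp}{\alpha(p)}.$$

**Step 2: part (i), $\frac1\alpha-\frac1\beta\ge\frac23$.** This is where the margin comes from. Let $\beta_0=\frac{3\alpha}{3-2\alpha}>0$, so that $\frac1{\beta_0}=\frac1\alpha-\frac23$ and $1+\beta_0=\frac{3+\alpha}{3-2\alpha}$. It suffices to show $\beta\ge\beta_0$. Consider
$$D(\alpha)=\psi(-\alpha)-\psi(\beta_0)=-\alpha-\ln(1-\alpha)-\tfrac{3\alpha}{3-2\alpha}+\ln(3+\alpha)-\ln(3-2\alpha).$$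
Then $D(0)=0$. Since $\frac{d\beta_0}{d\alpha}=\frac9{(3-2\alpha)^2}$ and $\psi'(\beta_0)=\frac{\beta_0}{1+\beta_0}=\frac{3\alpha}{3+\alpha}$,
$$D'(\alpha)=\frac\alpha{1-\alpha}-\frac{27\alpha}{(3-2\alpha)^2(3+\alpha)}\ge0,$$
because $(3-2\alpha)^2(3+\alpha)=27-27\alpha+4\alpha^3\ge27(1-\alpha)$. So $\psi(\beta)=\psi(-\alpha)\ge\psi(\beta_0)$, and as $\psi$ is increasing on $[0,\infty)$, $\beta\ge\beta_0$.

**Step 3: part (i), conclusion.** By Steps 1 and 2 and Stirling,
$$P(R<x)-P(R>x)\ge\frac23\cdot\frac{c_x}x=\frac23\cdot\frac{x^xe^{-x}}{\Gamma(x+1)}\ge\frac23\cdot\frac{e^{-1/(6m)}}{\sqrt{\pi m}}\ge\frac{0.3}{\sqrt m},$$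
as $\frac23e^{-1/6}/\sqrt\pi>0.318$. The two probabilities add up to $1$, so $P(R>x)\le\frac12-\frac{0.15}{\sqrt m}$.

**Step 4: a bound on densities.** It serves both (ii) and (iii). Let $f_k$ be the $\chi^2_k$ density, $f_{k+2}(y)=\frac{y^{k/2}e^{-y/2}}{2^{k/2+1}\Gamma(k/2+1)}$. For $k\ge1$ its maximum is at $y=k$, so with $x=\frac k2$
$$f_{k+2}\le\frac{x^xe^{-x}}{2\Gamma(x+1)}\le\frac1{2\sqrt{\pi k}},\qquad k\ge1.\tag{13}$$

**Step 5: part (iii).** For $b\le0$ both probabilities are $1$ and the claim is trivial. For $b>0$, integration by parts in $\int_b^\infty f_{k+2}$ gives $\bar F_{k+2}(b)=\bar F_k(b)+2f_{k+2}(b)\le\bar F_k(b)+\frac1{\sqrt{\pi k}}$. Iterating, $\bar F_{m+2j}(b)\le\bar F_m(b)+\frac j{\sqrt{\pi m}}$. Next, $|G_1-z|^2$ has the law of $\chi^2_{m+2J}$ with $J$ Poisson of mean $|z|^2/2$. Indeed, for $\lambda>0$,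
$$Ee^{-\lambda|G_1-z|^2}=(1+2\lambda)^{-m/2}\exp\Big(-\frac{\lambda|z|^2}{1+2\lambda}\Big)=E(1+2\lambda)^{-m/2-J},$$
because $\frac{|z|^2}2\big(\frac1{1+2\lambda}-1\big)=-\frac{\lambda|z|^2}{1+2\lambda}$, and Laplace transforms determine laws on $[0,\infty)$. Averaging over $J$, $P(|G_1-z|^2\ge b)\le\bar F_m(b)+\frac{|z|^2}{2\sqrt{\pi m}}$, which is more than claimed.

**Step 6: part (ii).** For $m\ge3$, (13) gives $f_m\le\frac1{2\sqrt{\pi(m-2)}}\le\frac1{\sqrt m}$, since $m\le4\pi(m-2)$; and $f_2\le\frac12\le\frac1{\sqrt2}$. So for $m\ge2$ the difference $\bar F_m(m-y)-\bar F_m(m)$ is at most $\frac y{\sqrt m}$. For $m=1$ the density is unbounded at $0$. If $y\le\frac12$, the density $\frac{e^{-b/2}}{\sqrt{2\pi b}}$ is at most $e^{-1/4}/\sqrt\pi<1$ on $[\frac12,1]$, so the difference is at most $y$. If $y\ge\frac12$, the difference is at most $1\le2y$. $\square$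

## 12. Exponent $w^2$ with a universal constant: proof of Theorem 2

**Step 1: small inradius, $w\le\sqrt{2/\pi}$.** Here isoperimetry at $t=1$ suffices. With $p=\gamma_n(K)\le\frac12$, (4) at $t=1$ reads $f'(0)\ge w\,\varphi(\Phi^{-1}(p))/p$. The function $\varphi\circ\Phi^{-1}$ has derivative $-\Phi^{-1}$, so it is concave, and it vanishes at $0$. Hence $\varphi(\Phi^{-1}(p))/p\ge\varphi(0)/\frac12$, and $f'(0)\ge2\varphi(0)w=\sqrt{2/\pi}\,w\ge w^2$. By concavity $f'\ge w^2$ on $(-\infty,0]$, so $\gamma_n(tK)\le t^{w^2}\gamma_n(K)$.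

From now on $w\ge\sqrt{2/\pi}=2c$. Put
$$t_1=\frac1{200w^2},\qquad S=\ln(200w^2)+246w .$$
Since $\ln w\le w-1$, $S\le\ln200-2+248w\le3.3+248w\le253w$, as $w>0.79$. We shall prove
$$f'(-S)\ge w^2.\tag{14}$$
Suppose, for Steps 2 to 5, that $f'(-S)<w^2$.

**Step 2: a scale at which $\eta$ is small.** We have $t_1w+c=\frac1{200w}+c\le0.41<w$, so Lemma 2 gives $f'(\ln t_1)\ge(w-0.41)^2\ge w^2-0.82w$. Hence
$$\int_{-S}^{\ln t_1}\eta\,ds=f'(-S)-f'(\ln t_1)<0.82w,$$
over an interval of length $S+\ln t_1=246w$. So there is $s=\ln t\in[-S,\ln t_1]$ with $\eta(s)<\frac{0.82}{246}=\frac1{300}$. By concavity, $f'(s)\le f'(-S)<w^2$. Also $t\le\frac1{200w^2}$. Fix this $t$, with $A=A_t$ and $T$ as in Section 6.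

**Step 3: splitting the space.** We turn small $\eta$ into a decomposition of $\mathbb R^n$. By Lemma 1 the eigenvalues $\alpha_i$ of $A$ lie in $[0,1]$. Lemma 3 gives $\sum_i\alpha_i(1-\alpha_i)\le3\eta<0.01$. As $\max(\alpha_i,1-\alpha_i)\ge\frac12$, $\sum_i\min(\alpha_i,1-\alpha_i)<0.02$. Let $E_1$ be the span of the eigenvectors with $\alpha_i<\frac12$, $m=\dim E_1$, $E_2=E_1^\perp$, and let $P_1,P_2$ be the orthogonal projections onto $E_1,E_2$. Then
$$\operatorname{tr}P_1A+\operatorname{tr}P_2(I-A)<0.02,\qquad f'(s)=\operatorname{tr}(I-A)\ge\operatorname{tr}P_1(I-A)\ge m-0.02.\tag{15}$$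

**Step 4: a coupling in which the $E_1$-part of $G$ is free.** On $E_2$ the map $T$ moves $G$ little; on $E_1$ it sends $G$ close to $0$. In the displacement $G-T(G)$ the $E_1$-part is $G_1$ minus a small vector, but the small vector depends on $G_1$. We resample to remove the dependence. Write $G=(G_1,G_2)\in E_1\oplus E_2$, let $G_1'$ be a copy of $G_1$ independent of $G$, and let
$$X'=T(G_1',G_2),\qquad\xi=P_1X',\qquad\zeta=G_2-P_2X'.$$
As $(G_1',G_2)$ is a standard Gaussian vector, $X'\sim\mu_t$ and $X'\in tK$ a.s. The pair $(\xi,\zeta)$ is a function of $(G_1',G_2)$, hence independent of $G_1$. We have $E|\xi|^2=\operatorname{tr}P_1A$. Also $\zeta=P_2\big((G_1',G_2)-T(G_1',G_2)\big)$, so Lemma 1 gives $E|\zeta|^2\le\operatorname{tr}P_2(I-A)$. By (15),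
$$E|\xi|^2+E|\zeta|^2<0.02.\tag{16}$$
Now $G-X'=(G_1-\xi,\zeta)$. If $|G_1-\xi|^2+|\zeta|^2<q:=(1-t)^2w^2$, then $G\in tK+(1-t)\{|z|<w\}\subset K$ a.s. Since $\gamma_n(K)\le\frac12$,
$$P\big(|G_1-\xi|^2+|\zeta|^2\ge q\big)\ge\tfrac12,\qquad q\ge w^2-2tw^2\ge w^2-0.01.\tag{17}$$

**Step 5: contradiction with the $\chi^2$ margin.** If $m=0$, there is no $G_1$, and Markov's inequality bounds the probability in (17) by $0.02/q\le0.02/(\frac2\pi-0.01)<\frac12$, a contradiction. If $m\ge1$, then $q\ge w^2-0.01>f'(s)-0.01\ge m-0.03$ by (15). Condition on $(\xi,\zeta)$, which leaves $G_1$ standard Gaussian in $E_1$, and apply Lemma 4 (iii), then (ii) with $y=0.03+|\zeta|^2$, then (i):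
$$\begin{aligned}P\big(|G_1-\xi|^2+|\zeta|^2\ge q\big)&\le E\Big[\bar F_m(m-0.03-|\zeta|^2)+\frac{|\xi|^2}{\sqrt m}\Big]\\&\le\frac12+\frac{-0.15+0.06+2E|\zeta|^2+E|\xi|^2}{\sqrt m}<\frac12,\end{aligned}$$
since $2E|\zeta|^2+E|\xi|^2\le0.04$ by (16). This contradicts (17), and (14) is proved.

**Step 6: integration.** We combine (5), used down to $t=e^{-S}$, with (14) below that scale. By concavity $f'\ge w^2$ on $(-\infty,-S]$. Let $v=w-c$ and $b=v/w=1-c/w\ge\frac12$; note $e^{-S}\le t_1<\frac12\le b$. For $e^{-S}\le t\le b$, (5) together with $\ln\frac1t\le S$ and $\frac32+\ln2\le2.2$ gives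
$$\ln\frac{\gamma_n(K)}{\gamma_n(tK)}\ge v^2\Big(\ln\frac1t-\frac32-\ln2\Big)\ge w^2\ln\frac1t-(w^2-v^2)S-2.2\,w^2.\tag{18}$$
For $0<t<e^{-S}$ the outer inequality in (18) still holds: take it at $e^{-S}$, where its first term is $w^2S$, and add $\int_{\ln t}^{-S}f'(r)\,dr\ge w^2(\ln\frac1t-S)$. Finally
$$(w^2-v^2)S\le2cw\cdot253w=506\,c\,w^2\le202.4\,w^2,$$
so for $0<t\le b$ we obtain $\ln\frac{\gamma_n(K)}{\gamma_n(tK)}\ge w^2\big(\ln\frac1t-204.6\big)$, hence $\gamma_n(tK)\le(e^{205}t)^{w^2}\gamma_n(K)$. For $t>b\ge\frac12$ the base $e^{205}t$ exceeds $1$ and the bound is trivial. $\blacksquare$
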